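# Spanning trees of bounded degree with at most one wasted edge

## 1. Hamilton paths: joining pieces two ends at a time

Two players, Breaker and Maker, alternately claim edges of the complete graph $K_n$, one unclaimed edge per move, and Breaker goes first. A tree $T$ on $n$ vertices is given in advance. Maker wins as soon as the graph formed by her edges contains a copy of $T$. This is the tree embedding game $(E(K_n),\mathcal T_n)$: the board is $E(K_n)$, and the minimal winning sets are the labeled copies of $T$ in $K_n$. A copy has $n-1$ edges, so Maker needs at least $n-1$ moves. How close to $n-1$ can she come? Call an edge of Maker that is not in her final copy *wasted*; the question is how many edges she must waste.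

On tiny boards she does not win at all. For $n=2$ Breaker takes the only edge. For $n=3$ Breaker gets two of the three edges, and the path on three vertices needs two. A large $n$ does not always help either. Let $T$ be the star with $n-1$ leaves, and let Breaker, in each move, claim a free edge at a vertex not yet touched by his edges. Before each of his first $n-1$ moves Maker has at most $n-2$ edges, so such a vertex always has a free edge. His first move touches two vertices and each later one at least one new vertex, so after his $(n-1)$-st move every vertex is touched. Maker then has $n-2$ edges, hence no star yet, and she will never have one. So the maximum degree $\Delta(T)$ should be bounded while $n$ is large.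

**Conventions.** $B$ is the current graph of Breaker. An edge is *free* if nobody has claimed it. A *round* is a move of Breaker followed by a move of Maker. *Maker's turn* is the moment just after Breaker's move. $N_B(v)$ and $\deg_B(v)$ refer to $B$.

The easy case is that $T$ is a path. Maker builds many short paths and joins them, and a join may use either end of either path. What can go wrong is that Breaker claims edges between ends. The following game of tokens isolates this; we use it again later in a harder situation.

**Definition (joining game).** There are $2\sigma$ points called *ends*, grouped into $\sigma$ disjoint pairs. The two members of a pair are *mates*. Two distinct ends that are not mates form a *legal pair*, so every end is in exactly $2\sigma-2$ legal pairs. Some legal pairs are *bad edges*; they form a graph $\Gamma$, and $\mu$ is their number. A *join* chooses a legal pair $gh\notin\Gamma$. Then $g,h$ disappear with all bad edges at them (we say these are *killed*), the mates $g',h'$ of $g,h$ become mates of each other, and $g'h'$ is no longer bad if it was. After each join an opponent adds at most one bad edge.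

*Example.* Take $\sigma$ disjoint paths of Maker covering all vertices. Mates are the two ends of one path, bad edges are Breaker's edges between ends of different paths, and a join is the claiming of a free edge between ends of different paths. With $\sigma=2$ there are four legal pairs, so three bad edges leave a join and four bad edges do not.

**Lemma 1.** Let it be the joiner's turn with $\sigma\ge1$ pairs and $\mu$ bad edges. If $\mu\le\sigma+1$, or if $\mu\le\sigma+k$ for some $k\ge1$ with $\sigma\ge k+3$, then the joiner can make $\sigma-1$ joins, one per turn, until a single pair is left.

*Proof.* If a join kills at least $j$ bad edges, then at the next turn there are $\sigma-1$ pairs and at most $\mu-j+1$ bad edges.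

**Step 1: reducing an excess $k$ to $1$, by killing three.** Suppose $\sigma+2\le\mu\le\sigma+k$ with $\sigma\ge k+3$. Then $k\ge2$ and $\sigma\ge5$. Since $2\mu>2\sigma$, an end $z$ of maximum degree in $\Gamma$ has degree at least $2$. Its degree is at most $\mu\le\sigma+k\le2\sigma-3$, so it has a legal free choice. If its degree is at least $3$, any such join kills at least $3$. If the maximum degree is $2$, then at least $\mu\ge\sigma+2\ge7$ ends are non-isolated in $\Gamma$. At most four of them are $z$, its two neighbors, or its mate. So $z$ can be joined to a non-isolated end that is not its neighbor, and this kills at least $2+1=3$. At the next turn the number of bad edges is at most $\mu-2\le(\sigma-1)+(k-1)$, and $\sigma-1\ge(k-1)+3$. Repeat until $\mu\le\sigma+1$; this happens at the latest when $k$ has dropped to $1$.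

**Step 2: keeping $\mu\le\sigma+1$ while $\sigma\ge3$.** If $\mu\le\sigma-1$, make any legal free join; it exists because an end is in $2\sigma-2>\sigma-1$ legal pairs. At the next turn there are at most $\sigma=(\sigma-1)+1$ bad edges. Now let $\mu\in\{\sigma,\sigma+1\}$, so $\mu\ge3$. We find a join that kills at least $2$; then there are at most $\sigma+1-2+1=(\sigma-1)+1$ bad edges at the next turn. Let $z$ have maximum degree.

If this degree is at least $2$ and $z$ has a legal free choice, that join kills at least $2$. If $z$ has none, all its $2\sigma-2$ legal choices are neighbors, so $2\sigma-2\le\mu\le\sigma+1$. Hence $\sigma=3$, $\mu=4$, and all bad edges are at $z$. Join one end from each of the two pairs not containing $z$. This pair is legal, it is free, and it kills two bad edges.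

If the maximum degree is $1$, take two bad edges $gh$, $uv$; they are disjoint. Only one end is the mate of $g$, so one of $gu,gv$ is legal. It is not in $\Gamma$, because $\Gamma$ is a matching, and joining it kills $gh$ and $uv$.

**Step 3: the last join.** For $\sigma=2$ there are four legal pairs and at most three bad edges, so a join exists. For $\sigma=1$ nothing is to be done. $\square$

**Proposition 2.** For $n\ge13$ Maker builds a Hamilton path of $K_n$ in $n-1$ moves, so without a wasted edge.

*Proof.* Let $F$ be the set of vertices isolated in Maker's graph (the *singles*) and $e_B(F)$ the number of Breaker's edges inside $F$.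

**Step 1: making $|F|$ odd.** If $n$ is odd, nothing is to be done: $|F|=n$ and $e_B(F)=0$ before Breaker's first move. If $n$ is even, let $ww'$ be Breaker's first edge. Maker claims an edge $uv$ disjoint from it. After Breaker's second move at most one of $uw,vw$ is his, and Maker claims a free one. Now $|F|=n-3$ is odd, and $ww'$ is not inside $F$, so $e_B(F)\le1$.

**Step 2: pairing the singles until one is left.** Before each Breaker move we keep $e_B(F)\le1$. At Maker's turn $e_B(F)\le2$ and $|F|\ge3$ is odd. If $e_B(F)=0$, she claims any edge inside $F$. If $e_B(F)\ge1$ and $|F|\ge5$, she takes $u\in F$ incident with a Breaker edge inside $F$. At most two of the at least four other vertices of $F$ are excluded, so she can claim a free edge $uv$ inside $F$, and $e_B(F)$ drops to at most $1$. If $|F|=3$, one of the three pairs is free; she claims it, and one single remains.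

**Step 3: attaching the last single $w$.** Let $s$ be the number of Maker's paths. For $n$ odd, $s=(n-1)/2$, Maker has made $s$ moves, and at her turn Breaker has $s+1$ edges. For $n$ even, $s=(n-2)/2$, Maker has made $2+(n-4)/2=s+1$ moves, and Breaker has $s+2$ edges. In both cases $s\ge6$. As $2s>s+2$, some end $z$ of a path has $zw$ free; Maker claims $zw$.

**Step 4: joining.** At Maker's next turn there are $s$ paths covering all vertices, and Breaker has at most $s+3$ edges. Lemma 1 with $\sigma=s\ge6$ and $k=3$ gives $s-1$ joins, after which a single path covers everything. $\square$

## 2. Prescribed ends leave a single edge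

What changes for a general tree of bounded degree? The answer has two halves.

**Theorem 3.** For every $\Delta\ge1$ there is $n_0(\Delta)$ such that for all $n\ge n_0$ and every tree $T$ on $n$ vertices with $\Delta(T)\le\Delta$, Maker (moving second) wins $(E(K_n),\mathcal T_n)$ within $n$ moves.

**Theorem 4.** For every $n\ge19$ there is an $n$-vertex tree $T$ with $\Delta(T)\le9$ for which Maker cannot win within $n-1$ moves. Hence for $\Delta\ge9$ and $n\ge n_0(\Delta)$ the bound $n$ in Theorem 3 is best possible.

Theorem 3 is the affirmative answer to a conjecture; the problem is taken from Dennis Clemens, Asaf Ferber, Roman Glebov, Dan Hefetz and Anita Liebenau, "Building spanning trees quickly in Maker-Breaker games", arXiv:1304.4108 (2013).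

The sensible first attempt is to imitate Section 1. Suppose that $T$ contains a long path whose inner vertices have degree $2$. Embed the rest of $T$, including the two ends $x,y$ of a long stretch of this path, and let $W$ consist of $x,y$ and all vertices not yet used. It remains to build an $x$–$y$ path through all of $W$. Maker has a path $P_x$ starting at $x$ with moving end $a$, a path $P_y$ starting at $y$ with moving end $b$, and further paths with two ends each. Declare $a$ and $b$ to be mates: then we have exactly the joining game, and Lemma 1 brings Maker to the last pair. In Section 1 she was finished at this point. Now she needs the edge $ab$, which is one specific edge, and Breaker claims it.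

Can one wasted edge repair this? Suppose $P_x,P_y$ cover $W$ and $ab\in B$.

*First repair: Maker claims $av$ with $v$ on $P_x$.* Let $v^+$ be the neighbor of $v$ on $P_x$ towards $a$. A completed path uses exactly one edge between $V(P_x)$ and $V(P_y)$, namely the next edge of Maker. On $V(P_y)$ it is $P_y$, and on $V(P_x)$ it is a spanning path of $P_x\cup\{av\}$ from $x$, which ends in $a$ or $v^+$. As $ab\in B$, only $v^+b$ completes the path, and Breaker claims it.

*Second repair: Maker claims $av$ with $v$ an inner vertex of $P_y$.* Let $v^-,v^+$ be its neighbors towards $y$ and towards $b$. To get an $x$–$y$ path through $W$ one adds an edge $e$ and deletes an edge $e'$. Here $e$ contains $b$, which has degree $1$, and $e'$ contains $v$, which has degree $3$. If $e'=va$, then $e=ab$. If $e'=vv^+$, the segment from $v^+$ to $b$ is cut off. Both $v^+$ and $b$ lack one edge (or $v^+=b$ lacks two), so the single edge $e$ would have to be $v^+b$ and the segment would stay cut off; this is impossible. If $e'=vv^-$, then $e=bv^-$. So again one edge completes the path, and Breaker claims it.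

Each of these repairs makes one threat, and Breaker answers one threat. *The wasted edge must create two threats at once.* Here is how. Suppose that, besides $P_x$ and $P_y$, Maker owns a cycle $C$ through all remaining vertices of $W$. She claims $ac_i$ with $c_i\in C$; then each of $bc_{i-1}$ and $bc_{i+1}$ completes the path, using $C$ minus one edge. The wasted edge is the one that closed $C$. Of course Breaker will prevent the closing. But if he spends a move on every such threat, these moves do nothing else for him, and this will decide the game.

If $T$ has no long path of this kind, it has many leaves, and the last phase will be a perfect matching between leaves and their neighbors. The last matching edge is again a single prescribed edge, and again the wasted edge must be spent so that two edges complete the matching.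

**Definition.** A *bare path* is a path in $T$ all of whose interior vertices have degree $2$ in $T$; its length is its number of edges.

*Example.* Replace every edge of the star with three leaves by a path with four edges. There are three bare paths of length $4$ and none longer: a longer path would have the vertex of degree $3$ in its interior.

For $\Delta=1$ Theorem 3 is vacuous with $n_0\ge3$. From now on $\Delta\ge2$, and $n$ is sufficiently large in terms of $\Delta$. We fix a constant $m=m(\Delta)$ by
$$c_0=(\Delta+1)(\Delta+3),\quad c_1=c_0+9,\quad c=c_1+3,\quad p=c+200,\quad c'=c+p+90,\quad \kappa=c+2c'+90,$$
$$r_2\text{ an odd integer}\ge10\kappa+1000,\quad r_1=10^4r_2,\quad L=10^4r_1,\quad N=L+r_1,\quad m=N+3 .$$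
**Case B**, treated in Sections 4–7: $T$ has a bare path of length $m$. **Case A**, treated in Sections 8–12: it has none.

**Conventions for the embedding.** Maker embeds $T$ step by step, and embedded vertices are identified with vertices of $T$. $F$ is the set of vertices of $K_n$ not yet used (isolated in Maker's graph), so an edge with an endpoint in $F$ is free iff it is not in $B$. *Attaching* $u\in F$ to an embedded $o$ means: claim the free edge $ou$ and let $u$ be the image of an unembedded $T$-neighbor of $o$. $d_F(v)$ is the number of $B$-neighbors of $v$ in $F$, and $e_B(F)$ is the number of $B$-edges inside $F$. We write $t^+=\max(t,0)$ for a number $t$.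

## 3. Rigid caterpillars: why an edge must be wasted

We prove Theorem 4 first. The idea is a tree such that $n-2$ of its edges determine the last one; then Breaker simply takes the last one.

For $k\ge3$ let $T$ be the caterpillar with spine $s_1\dots s_k$ in which $s_i$ has $b_i$ leaf neighbors, where $(b_1,b_k)\in\{(4,6),(4,8),(6,8)\}$ and $b_i=2$ for $1<i<k$. Then $|V(T)|=3k-4+b_1+b_k\in\{3k+6,3k+8,3k+10\}$. These three numbers are in three different residue classes modulo $3$ and are at most $19$ for $k=3$, so every $n\ge19$ occurs. The maximum degree is at most $8+1=9$, and the non-leaves of $T$ are exactly $s_1,\dots,s_k$.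

**Claim 5.** If $e\in E(T)$, $f\notin E(T-e)$ and $(T-e)+f\cong T$, then $f=e$.

*Proof.* Interior spine vertices have degree $4$ and the two outer ones at least $5$, so in $T-e$ all $s_i$ have degree at least $2$. Since $(T-e)+f$ has exactly $k$ non-leaves, these are $s_1,\dots,s_k$. Hence no endpoint of $f$ has degree $1$ in $T-e$: it would be a further non-leaf.

**Case $e=s_i\ell$ with $\ell$ a leaf.** By connectivity $f$ contains $\ell$, so $f=s_j\ell$ for some $j$. If $j\ne i$, then in the multiset of leaf numbers of the non-leaves the entries $b_i,b_j$ are replaced by $b_i-1,b_j+1$. The multiset is unchanged only if $b_i=b_j+1$, which is impossible as all $b$'s are even. So $f=e$.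

**Case $e=s_is_{i+1}$.** Now $f$ joins two spine vertices, one from each part. Since the non-leaves of $(T-e)+f$ must induce a path, $f=s_gs_h$ with $g\in\{1,i\}$ and $h\in\{i+1,k\}$. If $g=1\ne i$, then $s_1$ is an interior vertex of the new spine and has $b_1\ne2$ leaves. If $h=k\ne i+1$, the same holds for $s_k$. Both are impossible, as every interior spine vertex of $T$ has $2$ leaves. So $f=e$. $\square$

*Proof of Theorem 4.* A copy of $T$ has $n-1$ edges. So if Maker wins within $n-1$ moves, she wins with her $(n-1)$-st move, and her graph is then exactly a copy of $T$. Let $G$ be her graph after $n-2$ moves. There is at most one edge $f\notin E(G)$ with $G+f\cong T$: if $G+f\cong T\cong G+f'$, apply Claim 5 to the tree $G+f$ with the edge $f$ removed to get $f'=f$. Breaker plays arbitrarily until then, and with his next move, which comes before Maker's $(n-1)$-st, he claims $f$ if it exists and is free. So Maker does not win within $n-1$ moves. For $\Delta\ge9$ and $n\ge n_0(\Delta)$ the optimum for these trees is exactly $n$ by Theorem 3. $\square$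

## 4. Embedding everything except a long bare path

We are in Case B. Let $z_0z_1\dots z_m$ be a bare path, $x=z_1$, $y=z_{m-1}$, and let $T'=T-\{z_2,\dots,z_{m-2}\}$. It has two components, one containing $x$ and the other $y$, and $N=m-3$ vertices are omitted. Maker first embeds $T'$, which has $n-N-2$ edges, without waste. Afterwards she builds an $x$–$y$ path through all $N$ unused vertices ($N+1$ edges), wasting one edge. The total is $(n-N-2)+(N+1)+1=n$.

While embedding $T'$ she must prevent Breaker from building up edges near the $N$ vertices that will be left over. An embedded vertex is *open* if it has an unembedded $T$-neighbor; so $x,y$ stay open during this phase. Breaker's accumulated damage is measured by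
$$X=e_B(F)+\sum_{o\text{ open}}(d_F(o)-1)^+ .$$
*Example.* If one $B$-edge lies inside $F$, one open vertex has three $B$-neighbors in $F$, and all other open vertices have at most one, then $X=1+2=3$. A single $B$-neighbor of an open vertex costs nothing.

**Lemma 6.** Maker can embed $T'$, using only edges of the copy, so that at the end (before Breaker's move) $X\le c_0$.

*Proof.* **Step 1: the start.** With her first move Maker claims $xu$, with her second $yu'$, where $x,u$ (resp. $y,u'$) are touched by no Breaker edge when chosen; $u,u'$ represent $z_0,z_m$. Breaker has two edges, and each contributes at most $1$, so $X\le2$.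

From now on call an embedded vertex *available* if it has an unembedded $T'$-neighbor. The vertices $x,y$ are not available, since their only $T'$-neighbors $z_0,z_m$ are embedded. Only $x,y$ have neighbors outside $T'$, so all unembedded $T$-neighbors of an available vertex lie in $T'$. Let $\tau(o)$ be the number of unembedded $T'$-neighbors of $o$. Always $|F|\ge N$.

**Step 2: basic facts about $X$.** Let $D$ be the set of $u\in F$ that are incident with a $B$-edge inside $F$ or $B$-adjacent to an open $o$ with $d_F(o)\ge2$. If $X\ge1$, then $|D|\ge2$. Moreover
$$|D|\le2e_B(F)+\sum_{o\text{ open},\,d_F(o)\ge2}d_F(o)\le2X,$$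
because $d\le2(d-1)$ for $d\ge2$. Also $d_F(o)\le X+1$ for open $o$. Below, $X$ is at most $2\Delta+3$ before Case 5 and at most $c_0+1$ always. This is tiny compared with $N$, so vertices of $F$ that have to avoid $D$, or the $B$-neighbors of one open vertex, or the endpoints of $B$-edges inside $F$, always exist.

*Attaching $u$ never increases $X$.* The $d_F(u)$ edges at $u$ leave $e_B(F)$, a contribution of at most $(d_F(u)-1)^+$ of $u$ is added, and no other contribution grows. If $d_F(u)\ge1$, the part belonging to $u$ drops by at least $1$, so $X$ drops by at least $1$. A Breaker move increases $X$ by at most $1$.

**Step 3: blocks.** Maker plays in blocks of one or more rounds, keeping $X\le\Delta+2$ at the beginning of each block (before Breaker's move) until Case 5 occurs. This holds at the start. After Breaker's first move of the block $X\le\Delta+3$. The cases below are tried in order; if no vertex is available, $T'$ is embedded and we stop.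

**Case 1: $X=0$.** Attach any $u\in F\setminus N_B(o)$ to an available $o$. Then $X=0$.

**Case 2: $X\ge1$, and there are $v\in D$ and an available $o$ with $ov\notin B$.** Attach $v$ to $o$. Then $X$ drops by at least $1$. If $d_F(v)\ge1$ this was noted in Step 2. Otherwise $v$ is $B$-adjacent to an open $o'$ with $d_F(o')\ge2$; here $o'\ne o$, and the contribution of $o'$ drops by $1$.

From here on $X\ge1$ and $D\subseteq N_B(o)$ for all available $o$. As $|D|\ge2$, all available vertices have $d_F\ge2$.

**Case 3: some available $o$ has $\tau(o)=1$.** Attach some $w\in F\setminus N_B(o)$ to $o$. Then $w\notin D$, so $d_F(w)=0$. The vertex $o$ is no longer open, so $X$ drops by at least $d_F(o)-1\ge1$.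

**Case 4: all available vertices have $\tau\ge2$, and some available $o$ has an unembedded $T'$-neighbor that is not a leaf of $T$.** Fix this $o$.

*(i) $e_B(F)=0$ and only one open vertex has $d_F\ge2$.* Then $o$ is this vertex, it is the only available vertex, and $X=d_F(o)-1$. In this and the next $\tau(o)-1\le\Delta-1$ rounds Maker attaches to $o$ vertices $w\in F\setminus N_B(o)$ with $d_F(w)=0$. Consider $X$ without the contribution of $o$. It is $0$ now, attaching does not increase it, and each of the at most $\Delta-1$ later Breaker moves of the block increases it by at most $1$. When the last neighbor of $o$ is attached, the contribution of $o$ vanishes, so $X\le\Delta-1$. In between $X\le(\Delta+3)+(\Delta-1)\le2\Delta+3$.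

*(ii) Otherwise* $e_B(F)\ge1$, or there is an open $o'\ne o$ with $d_F(o')\ge2$. This block takes two rounds. The plan is to embed a harmless vertex $w$ below $o$ and then hang a vertex of $D$ on $w$; this relieves $o$ and something else. Write $D$ for the set at the present moment. If $e_B(F)\ge1$, fix a $B$-edge $v_1v_2$ inside $F$ and let $A=\{v_1,v_2\}$. If $e_B(F)=0$, fix $o'$ as above and let $A=N_B(o')\cap F$, again at the present moment. In both cases $A\subseteq D$ and $|A|\ge2$.

Maker attaches some $w\in F\setminus N_B(o)$ to $o$ as a non-leaf neighbor. Since $D\subseteq N_B(o)$, we have $w\notin D$. So $d_F(w)=0$, $w\notin A$, and all of $D$ is still in $F$. After Breaker's next move $w$ has at most one $B$-neighbor in $F$, so there is $v\in A\setminus N_B(w)$. As $w$ is a non-leaf, it has an unembedded neighbor, and Maker attaches $v$ to $w$.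

This last move lowers $X$ by at least $2$. First, $o$ is still open (since $\tau(o)\ge2$ before the block), $d_F(o)\ge|D|\ge2$ still holds, and $v\in A\subseteq D\subseteq N_B(o)$. So the contribution of $o$ drops by $1$. Second, if $A=\{v_1,v_2\}$, then $d_F(v)\ge1$ and the part belonging to $v$ drops by at least $1$. If $A=N_B(o')\cap F$, then $o'\ne o,w$ is still open, all of $A$ is still in $F$, so $d_F(o')\ge|A|\ge2$ and $v\in N_B(o')$; the contribution of $o'$ drops by $1$. So over the two rounds $X$ does not increase: the two Breaker moves add at most $2$. In between $X\le\Delta+4\le2\Delta+3$.

**Case 5: every unembedded $T'$-neighbor of every available vertex is a leaf of $T$.** Each component of $T'$ contains embedded vertices, so these leaves are all unembedded vertices of $T'$. All available vertices have $d_F\ge2$ and hence contribute at least $1$ to $X$. So there are at most $X\le\Delta+3$ of them, and at most $\Delta(\Delta+3)$ vertices of $T'$ are left. From now on Maker attaches arbitrarily (legally). Each further round adds at most $1$ to $X$.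

In Cases 1–4 we have $X\le\Delta+2\le c_0$ at the end of the block. Case 5 ends with $X\le\Delta+3+\Delta(\Delta+3)=c_0$. $\square$

## 5. A long path $Q$ and the bookkeeping of bad edges

Now $|F|=N$. Put $W=F\cup\{x,y\}$. Breaker has at most $e_B(F)+d_F(x)+d_F(y)\le X+2\le c_0+2$ edges in $W$ other than possibly $xy$.

**Step 1: building $Q$.** This step makes a long path that is touched little by Breaker near its ends; it will later become the cycle. After Breaker's move Maker claims $uv$ with $u,v\in F$ incident with no $B$-edge inside $W$. Let $Q=uv$, and let $q_1,q_2$ always denote the ends of $Q$. Maker then repeatedly enlarges $Q$ at an end by a vertex of $F$. Let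
$$X_W=e_B(F)+\sum_{o\in\{x,y,q_1,q_2\}}(d_F(o)-1)^+,$$
and let $D$ be defined as before with $x,y,q_1,q_2$ in the role of the open vertices. Before the first Breaker move $X\le c_0$; he adds at most $1$, and $q_1,q_2$ start with $d_F=0$. So $X_W\le c_0+1$ before the next Breaker move. We keep this bound. As before, enlarging $Q$ does not increase $X_W$. After Breaker's move:

If $X_W=0$, Maker extends anywhere legal, and $X_W$ stays $0$. If some $v\in D$ is non-adjacent in $B$ to some $q_i$, she claims $q_iv$. Then $X_W$ drops by at least $1$: either $d_F(v)\ge1$, or $v$ is adjacent to some $o'\ne q_i$ among $x,y,q_1,q_2$ with $d_F(o')\ge2$, whose contribution drops. Otherwise $D\subseteq N_B(q_1)$ and $|D|\ge2$. She extends $q_1$ to some $w\in F\setminus N_B(q_1)$. Then $w\notin D$, so $d_F(w)=0$, and $q_1$ stops being an end, so $X_W$ drops by at least $d_F(q_1)-1\ge1$.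

Maker stops when $Q$ has $L$ vertices; call this path $Q_0$. Now $|F|=N-L=r_1$, it is Breaker's move, and $X_W\le c_0+1$.

**Definition.** From now on Maker's graph on $W$ consists of: $P_x$ from $x$ with *end* $a$ (now $a=x$); $P_y$ from $y$ with *end* $b$ (now $b=y$); $Q$ with ends $q_1,q_2$; possibly further paths $R_i$ with two distinct ends each (*$R$-ends*); and *singles*, the vertices of $F$. $Y$ is the set of all ends and singles; vertices that stop being ends drop out of $Y$. A *bad edge* is a $B$-edge between two vertices of $Y$ in different components, other than $ab$. *Extending* an end $z$ to a single $u$ means claiming the free edge $zu$. *Joining* means claiming a free edge between ends of different components, not $ab$.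

*Example.* A $B$-edge $q_1q_2$ is not bad, since both ends are in one component. A $B$-edge $q_1u$ with $u$ single is bad; it stops being bad if Maker extends $q_2$ to $u$, because then its two endpoints lie in one component.

**Lemma 7.** Extending and joining create no bad edge, and neither does closing $Q$ to a cycle by claiming $q_1q_2$. A Breaker move creates at most one bad edge, and none if he claims the edge between the two ends of one component.

*Proof.* Suppose that after a move of Maker two vertices of $Y$ lie in different components and do not form the new pair $ab$. Then they lay in $Y$ and in different components before. They were not the old pair $ab$: either that pair is unchanged, or one of its vertices has left $Y$. So if their edge is in $B$, it was bad before. The statement about Breaker is clear. $\square$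

**Step 2: counting the bad edges now.** At most $e_B(F)+\sum_{o\in\{x,y,q_1,q_2\}}d_F(o)\le X_W+4$ bad edges meet $F$, and at most $4$ join $\{x,y\}$ to $\{q_1,q_2\}$. So there are at most $(c_0+1)+4+4=c_1$ bad edges (before Breaker's move).

**Step 3: heavy vertices.** The cycle trick needs free edges from $a,b$ to the cycle. Call $v\in F\cup\{x,y\}$ *heavy* if it now has at least $L/20$ $B$-neighbors in $V(Q_0)$; this label does not change later. Breaker has at most $c_0+3+L\le2L$ edges in $W$, so at most $40$ vertices are heavy. To finish with one wasted edge, Maker claims at most $(N+2)-(L-1)=r_1+3$ more edges, so fewer than $2r_1$ rounds remain. Hence a non-heavy vertex always has fewer than $L/20+2r_1\le L/10$ $B$-neighbors in $V(Q_0)$.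

## 6. Winning once a cycle is closed

**Definition.** A position is *secured* if $Q$ has been closed to a cycle $C$ by claiming $q_1q_2$. This uses the one wasted edge, and $C$ has no ends.

**Lemma 8.** Consider a secured position at Maker's turn without singles, with components $P_x,P_y,R_1,\dots,R_s$ and $C$, and with $\mu$ bad edges. Let $J$ be a set of consecutive vertices of $C$, $|J|\ge20(s+2)$, such that every end has at most $|J|/10$ $B$-neighbors in $J$. If $\mu\le s+2$, or if $\mu\le s+k$ for some $k\ge2$ with $s\ge k+3$, then Maker completes an $x$–$y$ path through all vertices of $W$ in $s+2$ more moves.

*Proof.* **Step 1: reaching $s=0$ by Lemma 1.** Let the two ends of each $R_i$ be mates, and let $a,b$ be mates: $\sigma=s+1$ pairs. The legal pairs are exactly the pairs of ends that may be joined. Maker's own edges lie inside components, so a legal pair is free iff it is not a bad edge. If two $R$-paths are joined, the two remaining ends are the ends of the new path. If $a$ is joined to an end of $R_i$, the other end of $R_i$ is the new $a$, with mate $b$; similarly for $b$. So this is the joining game. The hypothesis reads $\mu\le\sigma+1$, or $\mu\le\sigma+(k-1)$ with $k-1\ge1$ and $\sigma=s+1\ge(k-1)+3$. By Lemma 1 Maker makes $s$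 joins, after which only $P_x,P_y$ and $C$ are left.

**Step 2: the double threat.** It is Maker's turn. Breaker has made $s\le|J|/20$ moves in the meantime, so each of $a,b$ has at most $|J|/10+s\le0.15|J|$ $B$-neighbors in $J$. We look for consecutive $c_{i-1},c_i,c_{i+1}\in J$ with $ac_i,bc_{i-1},bc_{i+1}$ free. We exclude for $c_i$ the two extreme vertices of $J$ and at most $0.15|J|+2\cdot0.15|J|=0.45|J|$ further ones. Since $|J|\ge40$, a choice is left. Maker claims $ac_i$, and after Breaker's move one of $bc_{i-1},bc_{i+1}$. This completes the path, using $C$ minus one edge at $c_i$. $\square$

**Lemma 9.** Consider a secured position at Maker's turn with components $P_x,P_y,C$ and $\nu$ singles, $r_2\le\nu\le r_1$, where $V(Q_0)$ is a set of consecutive vertices of $C$, $a=x$, $b=y$, and there are at most $c$ bad edges. Then Maker completes the required path without further waste.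

*Proof.* At the $i$-th Maker's turn from now on there are at most $c+i-1$ bad edges, by Lemma 7.

**Step 1: a stock of $p$ short paths.** For $p$ rounds Maker claims edges between two non-heavy singles incident with no bad edge, creating $R$-paths. At most $40+2(c+p)$ singles are excluded and at most $2p$ are used, while $\nu\ge r_2$ is larger than the sum of these numbers plus $2$ (the sum is $6c+840$, and $r_2\ge10\kappa+1000=50c+7700$).

**Step 2: making all ends and singles non-heavy.** Extend $a$ and $b$ to non-heavy singles. Then, for each heavy single $h$, extend some $R$-end $z$ with $zh\notin B$ to $h$, and in the next round extend $h$ to a non-heavy single. This takes at most $2+2\cdot40=82$ rounds and uses at most $82$ singles. It is possible: at these turns there are at most $c+p+83=2c+283<2p$ bad edges, and always $2p$ $R$-ends, so $z$ exists. There are also always more than $c+p+83+40$ singles, so a non-heavy single that the current end can be extended to exists. Now all ends and singles are non-heavy.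

**Step 3: pairing most singles.** While more than $2c'+5$ singles remain, take a single $u$ with the most $B$-neighbors among the singles and claim $uv$ for a single $v$ with $uv\notin B$. At the start at most $c+p+82\le c'$ $B$-edges join singles. If this number is positive, Maker's move decreases it by at least $1$. So it is at most $c'$ at every Maker's turn, and $v$ exists.

**Step 4: absorbing the remaining singles.** For each of the remaining singles $w$, at most $2c'+5$ in number, extend an $R$-end $z$ with $zw\notin B$ to $w$. Let $s$ be the number of $R$-paths now; it does not change in this step. Altogether at most $p+82+(s-p)+2c'+5$ rounds are played, so at Maker's turns there are at most $c+s+2c'+87\le s+\kappa$ bad edges. All singles that were used neither in Step 2 nor in Step 4 were used in pairs, so $2s\ge\nu-82-(2c'+5)\ge2(\kappa+3)$. Hence there are $2s>s+\kappa$ $R$-ends, and $z$ exists.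

**Step 5: Lemma 8.** At the end there are no singles and all ends are non-heavy, so they have at most $L/10$ $B$-neighbors in $V(Q_0)$. We have $\mu\le s+\kappa$ and $s\ge\kappa+3$, and $L\ge20(s+2)$ because $s\le r_1/2$. Lemma 8 applies with $J=V(Q_0)$ and $k=\kappa$. $\square$

## 7. Threatening to close the cycle

**Definition.** A *$Q$-move* enlarges $Q$ at an end by a single, or by joining $Q$ to some $R$-path, such that afterwards the edge between the two ends of $Q$ is free. If Breaker then claims this edge we say that he *replies*. If he does not reply, Maker claims it, and the position is secured.

A reply creates no bad edge (Lemma 7). So either Breaker lets Maker secure the position, having gained at most two edges, or his moves are harmless. Maker plays $Q$-moves as long as possible.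

**Stage 1: cleaning.** The purpose is to get rid of all bad edges. It is Maker's turn, there are at most $c_1+1$ bad edges and $r_1$ singles. Call a single *clean* if it is non-heavy and incident with no bad edge. A clean single is $B$-adjacent to no end or single other than itself.

Maker extends $q_1$ to a clean single, and in the next round $q_2$ to a clean single. These are $Q$-moves, because a clean single is not $B$-adjacent to $q_1$ or $q_2$. If Breaker replied, $q_1$ and $q_2$ are now incident with no bad edge. Then, as long as there is a single $h$ that is heavy or incident with a bad edge, she extends $q_1$ to $h$, and in the next round extends $h$ to a clean single. The first is a $Q$-move, since $q_1,q_2$ are incident with no bad edge at that moment and so $q_1h,q_2h\notin B$. The second is one since the new single is clean. If Breaker replies, both ends of $Q$ are again incident with no bad edge. As long as he replies, no bad edge is created, so this takes at most $2+2(2(c_1+1)+40)<r_2$ moves. Afterwards all singles are clean and $q_1,q_2$ are incident with no bad edge. The only remaining pair in $Y$ is $xy=ab$, which is never bad. So there are no bad edges.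

**Stage 2: lengthening.** The purpose is to create a long stretch $J$ of $Q$ that Breaker has hardly touched. Maker extends at the $q_1$-side by singles until $r_2+1$ singles are left; finally she extends $q_2$ to a single. As there are no bad edges, all these are $Q$-moves.

**If Breaker fails to reply in Stage 1 or 2**, Maker closes the cycle. After Breaker's next move there are at most $(c_1+1)+2=c$ bad edges and at least $r_2$ singles. Moreover $a=x$, $b=y$, there are no $R$-paths, and $Q_0$ is consecutive on the cycle. Maker wins by Lemma 9.

**So assume Breaker always replied.** It is Maker's turn, there are $r_2$ singles and no bad edges. Let $J$ be the set of vertices added in Stage 2 at the $q_1$-side. They are consecutive on $Q$, and $|J|\ge r_1-3r_2\ge9000r_2$. When a vertex of $J$ was added, it had no $B$-edge to $x$, $y$, the end $q_2$ or any other single. During Stage 2 Breaker only claimed edges between the two ends of $Q$. All these edges contain the end $q_2$ as it was before its last extension, except the last one, which joins the last vertex of $J$ to the new $q_2$. Hence $x,y$ and the singles have no $B$-neighbor in $J$, and $q_1,q_2$ have at most one each. At most $r_2+3<4r_2$ more edges will be claimed by Maker. So from now on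 every vertex of $Y$ has at most $4r_2+1\le|J|/100$ $B$-neighbors in $J$. Since $Q$ is only enlarged at its ends, $J$ stays consecutive on $Q$, and on the cycle if $Q$ is closed.

**Stage 3: pairing the singles.** Here Maker creates $R$-paths consisting of one edge between two singles. After each of her moves the following holds: no $B$-edge joins two singles, or a single to $q_1$ or $q_2$. It also holds at the start of the stage, as there are no bad edges. At Maker's turn with at least $3$ singles: if Breaker's last edge is $uw$ with $u,w$ singles, she pairs $u$ with a single $v\ne w$; if it is $q_iw$ with $w$ single, she pairs $w$ with any other single; otherwise she pairs any two singles. The property is preserved. After the $i$-th creation and Breaker's move there are at most $i$ bad edges.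

Since $r_2$ is odd, one single $w$ is left in the end. It is Maker's turn, there are $s=(r_2-1)/2\ge1$ $R$-paths and at most $s$ bad edges, and $w$ is $B$-adjacent to at most one of $q_1,q_2$.

*If $w$ is adjacent to neither:* Maker makes the $Q$-move $q_1w$. If Breaker replies, it is Maker's turn with at most $s$ bad edges. If he does not, Maker closes. After Breaker's next move at most $s+2$ bad edges are left, among $a,b$ and the $R$-ends, and Maker wins by Lemma 8 with the above $J$; note $|J|\ge20(s+2)$.

*If $w$ is adjacent to one of them, say $q_1$:* Maker claims $q_2w$. The ends of $Q$ are now $q_1$ and $w$, the edge $q_1w$ is no longer bad, and after Breaker's move there are at most $s$ bad edges.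

**Stage 4: absorbing the $R$-paths.** No singles are left, $a=x$, $b=y$. The invariant at Maker's turn is: $s$ $R$-paths and $\mu\le s$ bad edges. Let $s\ge1$. Maker makes a $Q$-move joining $Q$ to an $R$-path so that at least one bad edge dies if there is one.

*Some bad edge meets an end $q$ of $Q$.* Let $q_o$ be the other end. Choose an $R$-end $t$, with $t_o$ the other end of its path, such that $qt,q_ot_o\notin B$. Each bad edge excludes at most one of the $2s$ choices of $t$, and $\mu\le s<2s$, so this is possible. Claim $qt$. The new ends of $Q$ are $q_o,t_o$, so this is a $Q$-move. The bad edge at $q$ dies, and before the move at most $\mu-1\le s-1$ bad edges avoided $Q$.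

*No bad edge meets $Q$, and $\mu\ge1$.* Every bad edge meets an $R$-end, since $ab$ is not bad. Claim $q_1t$ for an $R$-end $t$ incident with a bad edge; both $q_1t$ and the new closing edge $q_2t_o$ are free before Breaker's move. At least one bad edge dies, and at most $s-1$ remain.

*$\mu=0$.* Join $Q$ to any $R$-path; this is a $Q$-move.

If Breaker replies, there are $s-1$ $R$-paths and at most $s-1$ bad edges: the invariant holds. If he does not reply, Maker closes. The surviving old bad edges avoid $Q$, so after Breaker's next move there are at most $(s-1)+2$ bad edges among $a,b$ and the ends of the $s-1$ $R$-paths. Maker wins by Lemma 8 with the above $J$.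

**Stage 5: if Breaker replied every time.** This stage spends the wasted edge differently. We have $s=0$, it is Maker's turn, and there are no bad edges. Let $Q=v_1\dots v_\ell$. Choose $v_j,v_{j+1}\in J$ with $1<j$, $j+1<\ell$ and $v_\ell v_j,av_{j+1},bv_{j+1}$ free. This is possible since each of $a,b,v_\ell$ has at most $|J|/100$ $B$-neighbors in $J$. Maker claims $v_\ell v_j$. Now $V(Q)$ is spanned by Maker's path $v_1\dots v_\ell$ and also by Maker's path
$$v_1\dots v_jv_\ell v_{\ell-1}\dots v_{j+1}$$
from $v_1$ to $v_{j+1}$. The sets $\{av_1,bv_\ell,bv_{j+1}\}$ and $\{bv_1,av_\ell,av_{j+1}\}$ are disjoint, and all their edges are free, since there are no bad edges. Breaker's next move meets at most one of them. If the first is untouched, Maker claims $av_1$ and then one of $bv_\ell,bv_{j+1}$; symmetrically otherwise. This completes the $x$–$y$ path through $W$.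

In all cases exactly one edge is wasted, so Maker needs $(n-1)+1=n$ moves. Theorem 3 is proved in Case B.

## 8. A perfect matching with one spare edge

From here on we are in Case A: $T$ has no bare path of length $m$. Maker will embed all of $T$ except a linear number of leaves with distinct neighbors, without waste. Then a perfect matching has to be built. The next lemma says how, and where its wasted edge goes.

**Lemma 10.** Let $|A|=|A'|=k\ge6$, with all edges of the complete bipartite graph between $A$ and $A'$ free except for at most $k-6$ edges of Breaker, Breaker to move. Then Maker builds a perfect matching between $A$ and $A'$ within $k+1$ moves.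

*Example.* Some bound of this kind is needed: if Breaker holds all $k$ edges at one vertex, there is no perfect matching to be had.

*Proof.* Only $B$-edges between $A$ and $A'$ are counted.

**Step 1: a vertex with two possible partners.** After Breaker's move there are at most $k-5$ $B$-edges. Maker claims $\xi\eta$ with $\xi\in A$, $\eta\in A'$ both of $B$-degree $0$. Breaker's next edge $f$ does not contain both $\xi$ and $\eta$; by symmetry of $A,A'$ let $\eta\notin f$. There are now at most $k-4$ $B$-edges, so some $\beta\in A'\setminus\{\eta\}$ has $B$-degree $0$. Maker claims $\xi\beta$. Put $A^*=A\setminus\{\xi\}$, $R=A'\setminus\{\eta,\beta\}$, $j=|R|=k-2$, so $|A^*|=j+1$. It remains to match $A^*$ into $R\cup\{\eta,\beta\}$ covering $R$; then $\xi$ is matched to the unused one of $\eta,\beta$.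

**Step 2: matching vertices of $R$ one by one.** The invariant before Breaker's move is: there are no $B$-edges between $A^*$ and $\{\eta,\beta\}$, and the number $e$ of $B$-edges between $A^*$ and $R$ is at most $\max(0,j-2)$. It holds now. Let $j\ge1$. After Breaker's move there are $e_1\le e+1$ $B$-edges between $A^*$ and $R\cup\{\eta,\beta\}$. Maker claims a free $\alpha\rho$ with $\alpha\in A^*$, $\rho\in R$, and both are deleted. We choose them so that at least $\min(2,e_1)$ $B$-edges disappear and none at $\eta,\beta$ survives.

*There is a $B$-edge $\alpha_0\zeta$ with $\zeta\in\{\eta,\beta\}$.* Then there is exactly one, and we take $\alpha=\alpha_0$. If $\alpha_0$ has another $B$-edge, take any $\rho$ with $\alpha_0\rho$ free; it exists, as then $e\ge1$, so $j\ge3$ and $e\le j-2<j$. If $\alpha_0$ has no other $B$-edge but another $B$-edge $\alpha'\rho'$ exists, take $\rho=\rho'$. Otherwise take any $\rho$.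

*There is no such edge.* If $e_1=0$, take anything. If $e_1=1$, with $B$-edge $\alpha_1\rho_1$: take $\alpha_1$ and $\rho\ne\rho_1$ if $j\ge2$; if $j=1$, take $\rho_1$ and $\alpha\ne\alpha_1$, which exists as $|A^*|=2$. If $e_1\ge2$, then $e\ge1$, so $j\ge3$ and $e_1\le j-1$. If some $\alpha$ has two $B$-edges, take it with a free $\rho$. Otherwise take two $B$-edges $\alpha_1\rho_1,\alpha_2\rho_2$ with $\alpha_1\ne\alpha_2$. If $\rho_1=\rho_2$, take $\rho_1$ with a non-neighbor in $A^*$. If $\rho_1\ne\rho_2$, take $\alpha_1$ and $\rho_2$; this is free since $\alpha_1$ has $B$-degree $1$.

So the new number of $B$-edges is at most $\max(0,e_1-2)\le\max(0,(j-1)-2)$, and the invariant holds with $j-1$.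

**Step 3: the last vertex.** When $j=0$, $A^*=\{\alpha\}$ and both $\alpha\eta,\alpha\beta$ are free before Breaker's move; Maker gets one of them. The total is $2+(k-2)+1=k+1$ moves. $\square$

## 9. An order on trees without long bare paths

We need many leaves, spread evenly over an embedding order in which few vertices are ever half finished.

Recall that every tree on $n$ vertices has a *centroid*, a vertex $r$ such that all components of $T-r$ have at most $n/2$ vertices. Fix one, and let $G_1,G_2$ be the two largest components of $T-r$. There are at most $\Delta$ components and $|G_1|\le n/2$, so $|G_1|,|G_2|\ge(n/2-1)/\Delta\ge n/(3\Delta)$. Root $T$ at $r$. Let $T^\circ$ be the set of non-leaves of $T$ and $H_i=G_i\cap T^\circ$. This is a subtree containing the neighbor $h_i$ of $r$ in $G_i$, and we root it at $h_i$. Each vertex of $H_i$ has a non-leaf neighbor (its parent), hence at most $\Delta-1$ leaf neighbors, so $|H_i|\ge|G_i|/\Delta\ge n/(3\Delta^2)$. A *leaf-parent* is a vertex of $T^\circ$ adjacent to a leaf of $T$. A vertex of $H_i$ without $H_i$-children is a leaf-parent, since it has degree at least $2$ in $T$.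

**Definition (order $\pi_i$ of $H_i$).** Start with $h_i$ and run $\mathrm{Proc}(h_i)$, where $\mathrm{Proc}(o)$ lists all $H_i$-children of $o$ in non-decreasing order of the sizes of their subtrees in $H_i$ and then runs $\mathrm{Proc}$ for them in this order.

*Example.* Let $h$ have children $g_1$ (no children) and $g_2$ (two children $g_3,g_4$, which have none). The order is $h,g_1,g_2,g_3,g_4$.

Parents precede children, so every nonempty prefix is a subtree containing $h_i$.

**Lemma 11.** For large $n$:

(O1) In every prefix of $\pi_i$, at most $\Delta(\log_2n+2)$ vertices have an $H_i$-child outside the prefix.

(O2) A prefix with $M\ge1$ vertices contains at least $\frac M{2m}-\Delta(\log_2n+3)$ leaf-parents, and $H_i$ contains at least $\frac{|H_i|}{2m}-1$.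

(O3) Among any $2\Delta m(\log_2n+2)$ or more consecutive vertices of $\pi_i$ there is a leaf-parent.

*Proof.* **(O1): light children first means few unfinished vertices.** For prefixes with at most one vertex this is clear. Let the last listed vertex be a child of $o$. Vertices of the prefix with missing children are among: $o$ itself; the listed children of $o$; and the children $\gamma$ of proper ancestors $\alpha$ of $o$ that come after the child $\alpha'$ of $\alpha$ towards $o$ (possibly $\alpha'=o$). All other listed vertices have been processed completely or have all their children listed. In the last case the subtree of $\gamma$ is at least as large as that of $\alpha'$, so the subtree of $\alpha$ is more than twice as large as that of $\alpha'$. Hence there are at most $\log_2n$ such $\alpha$, each with at most $\Delta$ children. The total is at most $1+\Delta+\Delta\log_2n\le\Delta(\log_2n+2)$.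

**(O2): counting.** Let $A$ be the prefix, $I$ the set of its vertices with missing $H_i$-children, $\lambda$ its number of leaf-parents, and $q=\lambda+|I|+1$. A vertex of $A$ that is not a leaf-parent, not in $I$ and not $h_i$ has the same degree in $A$ as in $T$, which is at least $2$. So $A$ has at most $q$ vertices of degree at most $1$. In a tree with at least two vertices the degrees minus $2$ sum to $-2$, so there are fewer vertices of degree at least $3$ than of degree $1$. Hence $A$ has at most $q$ vertices of degree at least $3$. Let $\Upsilon$ consist of the leaf-parents in $A$, $I$, $h_i$, and all vertices of $A$-degree at least $3$; then $|\Upsilon|\le2q$. All vertices of $A-\Upsilon$ have degree $2$ in $A$ and in $T$. So the components of $A-\Upsilon$ are paths of vertices of $T$-degree $2$, each with two distinct outer neighbors, which lie in $\Upsilon$. As $A$ is a tree, there are at most $|\Upsilon|-1$ of them. A component with $t$ vertices gives a bare path of length $t+1$. A bare path of length at least $m$ contains one of length exactly $m$, and there is none, so $t\le m-2$. Thus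
$$M\le2q+(2q-1)(m-2)\le2q(m-1),$$
which gives $\lambda\ge\frac M{2m}-|I|-1$. Now use (O1). For $A=H_i$ we have $I=\emptyset$.

**(O3): following the lightest child.** Consider a run of consecutive vertices of $\pi_i$ without leaf-parents. After $h_i$, the order $\pi_i$ splits into child lists of size at most $\Delta$. If no child list is completely contained in the run, its length is at most $2\Delta+1$. Otherwise let $o_0$ be the vertex whose child list is the first one completely contained, and let $o_{j+1}$ be the first (lightest) child of $o_j$. No vertex of the run is a leaf-parent, so each has $H_i$-children. Hence after the list of $o_j$ comes the list of $o_{j+1}$, and so the fully contained lists are those of $o_0,o_1,o_2,\dots$, as long as they are contained in the run. Consider $o_j$ with $j\ge1$. If it has at least $2$ $H_i$-children, the subtree of $o_{j+1}$ has less than half the size of that of $o_j$; this happens at most $\log_2n$ times. If it has exactly one, then $\deg_T(o_j)=2$, as $o_j$ is not a leaf-parent; this happens for at most $m-2$ consecutive $j$, since there is no bare path of length $m$. So the run contains at most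
$$1+\log_2n+(m-2)(\log_2n+1)\le(m-1)(\log_2n+1)+1$$
full lists. Its length is at most $\Delta((m-1)(\log_2n+1)+1)+2\Delta+1<2\Delta m(\log_2n+2)$. $\square$

Further constants for Case A:
$$\varepsilon=\frac1{100m\Delta^4},\quad K=\lfloor\varepsilon n\rfloor\le\frac n{100},\quad N_0=\Big\lfloor\frac K{100}\Big\rfloor,\quad \Lambda=\Big\lceil\frac{10^7\Delta m}\varepsilon\Big\rceil .$$
Note that $\Lambda$ does not depend on $n$.

## 10. Embedding all but a set of reserved leaves

**What can go wrong.** The plan is to choose $K$ leaf-parents, to embed $T$ without their reserved leaves, and to finish with Lemma 10. An obvious rule is: the image of such a leaf-parent is always a vertex without $B$-neighbors in $F$. This stops working at one point. After a leaf-parent has been embedded, Breaker may claim an edge between $F$ and the set $P^*$ of these images in each round. So nothing in this rule prevents the number of such edges from growing by one with each reserved leaf, whereas Lemma 10 needs this number to be smaller than the number of reserved leaves. The remedy is to use the vertex $u\in F$ that Breaker has just hit as the image of the next leaf-parent, whenever this is legal: then his edge is gone. It is illegal only if the edge from $u$ to the parent's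 image is already Breaker's. So each gain costs him an earlier move, and the count will show that he cannot afford many. Vertices of very large $B$-degree are a second trouble; they are treated separately.

**Phase 0: preparing places for vertices of large degree.** Call $v\in F$ *fresh* if no Breaker edge touches it. Maker lets $r$ be a vertex untouched by Breaker's first edge and embeds the first $N_0$ vertices of $\pi_1$ and the first $N_0$ vertices of $\pi_2$ ($h_1,h_2$ first), always with fresh vertices, leaving all leaf neighbors unembedded. The edges needed are free because the new vertex is fresh. Let $S$ be the set of leaf-parents in $H_1\cup H_2$ embedded so far, $s_0=|S|$. By (O2) for both prefixes, for large $n$,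
$$\frac K{210m}\le\frac{N_0}{2m}\le s_0\le2N_0\le\frac K{50}.$$

Call $u\in F$ *critical* if now $\deg_B(u)\ge s_0/8$. Breaker has at most $2N_0+1$ edges, so there are at most $16(2N_0+1)/s_0\le100m$ critical vertices. We embed each of them as a leaf. For each critical $u$ in turn, Maker continues embedding along $\pi_1$ and $\pi_2$ with fresh vertices until the next vertices $v_1$ of $\pi_1$ and $v_2$ of $\pi_2$ are both leaf-parents; by (O3) this takes $O(\log n)$ moves. (Critical vertices are not fresh, so they are not used up.) Let $o_1\ne o_2$ be the images of the parents of $v_1,v_2$. Maker claims $\chi u$ for a fresh $\chi$, and after Breaker's answer a free edge $o_i\chi$ with $i\in\{1,2\}$: both were free before the answer, as $\chi$ was fresh. Then $\chi$ is the image of $v_i$, and $u$ that of a leaf neighbor of $v_i$. So the embedded part of $H_i$ always is a prefix of $\pi_i$ ($i=1,2$).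

Phase 0 takes $R_0\le2N_0+O(\log n)\le3N_0$ rounds. Used and touched vertices together are far fewer than $n$, so fresh vertices are always available. At its end (before Breaker's move) every $u\in F$ has $\deg_B(u)\le s_0/8+O(\log n)\le s_0/7$, all leaf neighbors of vertices of $S$ are unembedded, and
$$\Phi_0:=e_B(F)\le R_0\le0.04K.$$

**Choosing the reserved positions.** Choose a set $P$ of $K$ leaf-parents in $H_1$, not embedded in Phase 0, with pairwise distance at least $3$ in $T$. This is possible: by (O2) there are at least $\frac n{6m\Delta^2}-1-3N_0-1\ge\frac n{7m\Delta^2}$ candidates, a ball of radius $2$ has at most $1+\Delta^2\le2\Delta^2$ vertices, and $\frac n{14m\Delta^4}\ge K$, so a greedy choice succeeds. No two vertices of $P$ are adjacent, and their parents are distinct. The parent of a vertex of $P$ is in $H_1\setminus P$, since $h_1$ is already embedded. For $v\in P$ fix a leaf neighbor $\ell(v)$.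

**The list $\pi$.** Let $\pi$ be the following list of all unembedded vertices of $T$ except the $\ell(v)$, $v\in P$: the remaining vertices of $H_1$ in order $\pi_1$, each followed immediately by its leaf neighbors (except $\ell(v)$); then the same for $H_2$; then the other components of $T-r$ (parents before children); finally, as the *last part*, all unembedded leaf neighbors of vertices of $H_1\cup H_2$ embedded in Phase 0. Later some leaves $\ell(v)$ may be *appended* at the end of $\pi$, after $v$ has been embedded. In all rounds a vertex is embedded only after its parent, so the embedded vertices form a subtree containing $r$, and the first unembedded vertex of $\pi$ always has an embedded parent.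

**Definition.** During Phase 1, $P^*$ is the set of images of *reserved* vertices $v\in P$ with $\ell(v)$ unembedded; which vertices become reserved is said below. Let
$$Z=e_B(F,P^*),\qquad \Phi=e_B(F)+Z,$$
where $e_B(F,P^*)$ counts the $B$-edges between $F$ and $P^*$. $F_Z$ is the set of $u\in F$ with a $B$-neighbor in $P^*$; $F_\Phi\supseteq F_Z$ is the set of $u\in F$ incident with an edge counted in $\Phi$. A Breaker move is *FP* if it claims an edge between $F$ and $P^*$. A vertex is *live* if it is in $F$ or embedded with an unembedded $T$-neighbor.

**Phase 1, danger rounds.** These treat vertices of large degree before they become dangerous. A round is a danger round if at Maker's turn some live vertex has $B$-degree at least $\Lambda$. Pick such a $z$.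

If $z\in F$: attach $z$ as a leaf to a *slot* $q$ with $qz\notin B$. Slots are the vertices of $S$ with an unembedded leaf neighbor and the vertices of $P^*$; if $q\in P^*$ is the image of $v$, then $z$ becomes $\ell(v)$.

If $z$ is embedded: attach some $u\in F\setminus N_B(z)$ to $z$, and repeat this in the following rounds until $z$ has no unembedded neighbor.

If $v\in P$ is embedded in a danger round, it is not reserved, and $\ell(v)$ is appended to $\pi$. If $\ell(v)$ is embedded, the image of $v$ leaves $P^*$.

**Phase 1, ordinary rounds.** In all other rounds let $v$ be the first unembedded vertex of $\pi$ and $o$ the image of its parent. All live vertices have $B$-degree less than $\Lambda$; in particular $\deg_B(o)<\Lambda$.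

If $v\notin P$:

- (N1) if $F_Z\not\subseteq N_B(o)$, attach some $u\in F_Z\setminus N_B(o)$ to $o$ as $v$;
- (N2) else if $F_\Phi\not\subseteq N_B(o)$, attach some $u\in F_\Phi\setminus N_B(o)$ to $o$ as $v$;
- (N3) else attach any $u\in F\setminus N_B(o)$ to $o$ as $v$.

If $v\in P$:

- (P1) if $Z>\Lambda^2$ before Breaker's move of this round, and his move is FP, say $gu$ with $g\in P^*$, $u\in F$, and $ou\notin B$: attach $u$ to $o$ as $v$. If $d_F(u)=0$, then $v$ is reserved. If $d_F(u)\ge1$, then $v$ is not reserved and $\ell(v)$ is appended to $\pi$; this last case is called (P3).
- (P2) otherwise attach some $w\in F\setminus N_B(o)$ with $d_F(w)=0$ to $o$ as $v$, and reserve $v$.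

Phase 1 ends as soon as all vertices of $\pi$, including appended ones, are embedded. The leaf $\ell(v)$ of a reserved $v$ is embedded in Phase 1 only if this happens in a danger round.

## 11. All moves of Phase 1 are possible

Breaker makes at most $n+1$ moves in total.

**Number $d$ of danger rounds.** Each vertex whose $B$-degree ever reaches $\Lambda$ causes at most $\Delta$ danger rounds: if it is treated while in $F$, it becomes a leaf and is never live again; if it is treated when embedded, there is at most one round per neighbor. So
$$d\le\Delta\cdot\frac{2(n+1)}\Lambda\le\frac K{2\cdot10^6m}\le\frac{s_0}{2000}.$$

**Lemma 12.** At any time of Phase 1 (before a Breaker move) $\Phi\le\Phi_0+\Lambda^2+N_r+d$, where $N_r$ is the number of reserving ordinary rounds so far. Moreover, the number of (P3)-rounds so far is at most $\Phi_0+N_r+d$.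

*Proof.* Breaker increases $\Phi$ by at most $1$ per round. Maker never increases $\Phi$: a vertex attached at a non-reserved position takes its edges out of $\Phi$, and reserved vertices have $d_F=0$ when attached. Now look at the types of rounds.

In (N1) and (N2) Maker decreases $\Phi$ by at least $1$, so $\Phi$ does not increase over the round. In (N3), after Breaker's move, $F_\Phi\subseteq N_B(o)$, so $|F_\Phi|<\Lambda$. All vertices of $F$ have $B$-degree less than $\Lambda$, and every edge counted in $\Phi$ has an endpoint in $F_\Phi$, so $\Phi\le\Lambda^2$ at the end of the round. In (P3) Maker decreases $\Phi$ by at least $2$ (the edge $gu$ and a $B$-edge inside $F$ at $u$), so $\Phi$ drops by at least $1$ over the round. In reserving and danger rounds $\Phi$ increases by at most $1$. As $\Phi=\Phi_0$ at the start, the first statement follows by induction.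

For the second, $(\Phi-\Lambda^2)^+$ starts at most at $\Phi_0$, does not increase in (N1)–(N3), and increases by at most $1$ in reserving and danger rounds. It drops by at least $1$ in each (P3)-round, since there $\Phi\ge Z>\Lambda^2$ before Breaker's move and $\Phi$ drops by at least $1$. $\square$

**Consequences.** Suppose $t$ vertices of $P$ are embedded. Each was embedded in a reserving round, a (P3)-round or a danger round, so $N_r$ plus the number of (P3)-rounds is at least $t-d$. Only danger rounds remove vertices from $P^*$. With Lemma 12,
$$N_r\ge\tfrac12(t-\Phi_0-2d),\qquad |P^*|\ge N_r-d. \qquad (1)$$
The number of unembedded vertices of $T$ is $|F|$. Unembedded are $K-t$ vertices of $P$ and the leaves $\ell(v)$ belonging to $P^*$, so always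
$$|F|\ge(K-t)+|P^*|\ge K-\tfrac t2-\tfrac{\Phi_0}2-2d\ge0.47K. \qquad (2)$$
When all of $P$ is embedded ($t=K$), (1) gives $N_r\ge0.47K$ and $|P^*|\ge0.46K$.

**Feasibility of ordinary rounds.** (N1) and (N2) are clear. In (N3), $|F|\ge0.47K>\Lambda>\deg_B(o)$. In (P1), $ou$ is free. Consider (P2). When an ordinary round treats a vertex of $P$, the ordinary rounds so far embedded only vertices of $G_1$. So at most $n/2+R_0+d+2\le0.6n$ vertices are embedded, and $|F|\ge0.4n$. At most $2(\Phi+1)\le3K$ vertices of $F$ have $d_F\ge1$, where $\Phi$ is taken before Breaker's move, and $\deg_B(o)<\Lambda$. As $3K+\Lambda<0.4n$, a suitable $w$ exists.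

**Feasibility of danger rounds, $z\in F$.** At Maker's turn in the last ordinary round $z$ had $B$-degree less than $\Lambda$; if there was no ordinary round yet, $z$ had $B$-degree at most $s_0/7$ at the start of Phase 1. Since then at most $d+1$ Breaker moves were made, so $\deg_B(z)\le s_0/7+\Lambda+d+1<s_0/6$. As long as no ordinary round has embedded a vertex of the last part of $\pi$, leaf neighbors of vertices of $S$ were embedded only in danger rounds, so at least $s_0-d$ slots in $S$ exist. Afterwards all of $P$ is embedded, and $|P^*|\ge0.46K>s_0$. In both cases there are more than $s_0/6$ slots, so one with $qz\notin B$ exists.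

**Feasibility of danger rounds, $z$ embedded.** If there was no ordinary round yet, then $\deg_B(z)\le R_0+d+2<n/2<|F|$. Otherwise $z$ was live at Maker's turn in the last ordinary round: it was in $F$, or it was embedded and had the same still unembedded neighbor. So $\deg_B(z)\le\Lambda+d+1<0.47K\le|F|$. In both cases $F\setminus N_B(z)\ne\emptyset$.

## 12. Breaker cannot fill the last bipartite graph

**Lemma 13.** At the end of Phase 1 (before Breaker's move), let $K_r=|P^*|$ and let $Z_f$ be the final value of $Z$. Then $Z_f\le0.9K_r$.

*Proof.* Let $N_r$ now denote the total number of reserving rounds. All of $P$ is embedded, so $N_r\ge0.47K$, $K_r\ge N_r-d$ and $K_r\ge0.46K$. Suppose $Z_f>0.9K_r$; in particular $Z_f>\Lambda^2$ for large $n$.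

**Step 1: when $Z$ can grow.** In each round $Z$ increases by at most $1$, and only through an FP-move of Breaker; Maker never increases $Z$. In an (N1)-round Maker decreases $Z$ by at least $1$. In an (N2)- or (N3)-round $F_Z\subseteq N_B(o)$ after Breaker's move, so $|F_Z|<\Lambda$ and $Z\le\Lambda^2$ at the end of the round.

Let $t_0$ be the last moment before a Breaker move in Phase 1 with $Z\le\Lambda^2$; it exists, since $Z=0$ initially. Let $\rho_1$ be the round starting at $t_0$. All later rounds start and end with $Z>\Lambda^2$. Hence all later ordinary rounds with $v\notin P$ are (N1)-rounds: there $Z$ does not increase, and it drops by at least $1$ if Breaker's move was not FP. Consider a later ordinary round with $v\in P$. If Breaker's move is FP, say $gu$, with $ou\notin B$, then (P1) applies and removes the edge $gu$ from $Z$ again. So among ordinary rounds after $\rho_1$, $Z$ increases only in *$\alpha$-rounds*: those with $v\in P$ in which Breaker's move is FP, $gu$, with $ou\in B$. These are reserving rounds, by (P2).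

**Step 2: most reserving rounds are $\alpha$-rounds.** Let $a$ be the number of $\alpha$-rounds after $\rho_1$, $y_1$ the number of (N1)-rounds after $\rho_1$ with a non-FP Breaker move, $y_2$ the number of reserving rounds after $\rho_1$ with a non-FP Breaker move, and $K_0$ the number of reserving rounds before $t_0$. Then
$$0.9(N_r-d)<Z_f\le\Lambda^2+1+a-y_1+d,\qquad a+y_2+K_0\le N_r .$$
So $a-y_1\ge0.9N_r-2d-\Lambda^2-1$, and
$$y_1+y_2+K_0\le N_r-(a-y_1)\le\theta:=0.1N_r+2d+\Lambda^2+1 .$$

**Step 3: Breaker made few other moves.** (P3)-rounds have FP-moves. So the number $M_1$ of non-FP Breaker moves after $t_0$ (including the one in $\rho_1$, if it is non-FP) is at most $y_1+y_2+d+1\le\theta+d+1$. By Lemma 12 at time $t_0$,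
$$e_B(F)\le\Phi\le\Phi_0+\Lambda^2+K_0+d\le\Phi_0+\Lambda^2+\theta+d .$$

**Step 4: each $\alpha$-round needs its own earlier Breaker edge.** To each $\alpha$-round after $\rho_1$ assign the $B$-edge $ou$. At the time of the round $o$ is embedded and $u\in F$. The vertices of $P$ have distinct parents, so different rounds have different $o$'s. The edges are also distinct: if $ou$ and $o'u'$ from two rounds coincided, the first round being earlier, then $u'=o$ would be in $F$ after $o$ was embedded. The edge $ou$ was claimed before Breaker's move $gu$ of the round, since $g\in P^*$ and $o\notin P^*$. We distinguish when this happened.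

*Claimed after $t_0$.* At that time $u\in F$, and $o\notin P^*$, since the parent of a vertex of $P$ is not in $P$. So this move was non-FP: there are at most $M_1$ such edges.

*Claimed before $t_0$, with $o\in F$ at $t_0$.* Then also $u\in F$ at $t_0$, and the edge is counted in $e_B(F)$ at $t_0$.

*Claimed before $t_0$, with $o$ embedded at $t_0$.* Then $o$ has a child in $P$ that is unembedded at $t_0$. Let $\omega$ be the number of such $o$. The vertices of $H_1$ preceding the first unembedded vertex in $\pi_1$ form a prefix, and by (O1) at most $\Delta(\log_2n+2)$ of them have an $H_1$-child outside the prefix. All other embedded vertices of $H_1$ were embedded out of order. Phase 0 embedded a prefix of $\pi_1$ and ordinary rounds follow the order, so this happened in danger rounds. So $\omega\le\Delta(\log_2n+2)+d$.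

**Step 5: contradiction.** Hence
$$a\le M_1+e_B(F)|_{t_0}+\omega\le2\theta+\Phi_0+\Lambda^2+2d+1+\omega .$$
Together with $a\ge0.9N_r-2d-\Lambda^2-1$ and the definition of $\theta$ this gives
$$0.7N_r\le\Phi_0+\omega+8d+4\Lambda^2+4\le0.04K+0.01K$$
for large $n$, contradicting $N_r\ge0.47K$. $\square$

**The end of Case A.** When $\pi$ is exhausted, exactly the leaves $\ell(v)$ with the image of $v$ in $P^*$ are unembedded, so $|F|=|P^*|=K_r\ge0.46K$. Maker has claimed exactly $n-K_r-1$ edges, all in the copy of $T$, and Breaker is to move. Maker has claimed no edge between $F$ and $P^*$, and by Lemma 13 Breaker has at most $0.9K_r\le K_r-6$ edges there. By Lemma 10 Maker builds a perfect matching between $P^*$ and $F$ in at most $K_r+1$ moves, and this completes a copy of $T$. The total is at most $(n-K_r-1)+(K_r+1)=n$ moves. Together with Case B this proves Theorem 3. $\square$
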